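# Weighted diagonal functionals on free groups and the tensor norms $\mathrm C^*_{p,q}$

## 1. The functional $\omega_\varphi$ on $L(F)\odot L(F)$

Let $F=F_k$ be the free group on $g_1,\dots,g_k$, with $k\ge 2$. We write $|g|$ for word length and $S_l=\{g\in F:|g|=l\}$, so that $|S_l|=2k(2k-1)^{l-1}$ for $l\ge 1$. Let $\lambda$ be the left regular representation on $\ell^2(F)$, $\lambda_g\delta_s=\delta_{gs}$, and $\lambda'$ the right regular one, $\lambda'_g\delta_s=\delta_{sg^{-1}}$. Let $\mathrm C^*_{\mathrm r}(F)$ be the C\*-algebra and $L(F)$ the von Neumann algebra generated by the $\lambda_g$. We use the textbook fact $L(F)=\lambda'(F)'$. For $a\in L(F)$ put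
$$a(s)=\langle a\delta_e,\delta_s\rangle ,\qquad s\in F ,$$
so $a(\cdot)\in\ell^2(F)$ and $\lambda_g(\cdot)=\delta_g$. Inner products are linear in the first variable, and $\tau(a)=a(e)$ is the canonical trace.

**Definition (positive definite function).** A function $\varphi\colon F\to\mathbb C$ is positive definite if all matrices $[\varphi(s_i^{-1}s_j)]_{i,j}$ are positive. Equivalently, $\varphi(g)=\langle\pi(g)\xi,\xi\rangle$ for a unitary representation $\pi$ and a vector $\xi$.

Three examples will be used: $\varphi=\delta_e$, $\varphi=1$, and $\varphi_r(g)=r^{|g|}$ with $0<r\le 1$. The last one is positive definite on $F_k$ by Haagerup (Invent. Math. 50 (1979)). On $\mathbb Z$ one sees the analogue by hand: the numbers $r^{|n|}$ with $r<1$ are the Fourier coefficients of the Poisson kernel $(1-r^2)/|1-re^{i\theta}|^2\ge 0$.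

The construction on which everything turns is the following. For $\varphi$ positive definite with $\varphi(e)=1$ put
$$\omega_\varphi(a\otimes b)=\sum_{s\in F}\varphi(s)\,a(s)\,b(s),\qquad a,b\in L(F). \tag{1}$$
The sum converges absolutely, since $a(\cdot),b(\cdot)\in\ell^2(F)$ and $|\varphi|\le 1$. We extend $\omega_\varphi$ linearly to the algebraic tensor product $L(F)\odot L(F)$. For $\varphi=\delta_e$ it is $\tau\otimes\tau$. Always $\omega_\varphi(\lambda_g\otimes\lambda_g)=\varphi(g)$.

Two features make it useful. First, it is positive (Lemma 1 below). Second, it is a trace: for $u=\sum_i a_i\otimes b_i$ let $\tilde z$ be the finite rank operator on $\ell^2(F)$ with matrix $z(s,t)=\sum_i a_i(s)b_i(t)$, and let $D_\varphi$ be multiplication by $\varphi$. Then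
$$\omega_\varphi(u)=\sum_s\varphi(s)z(s,s)=\mathrm{Tr}(D_\varphi\tilde z),\qquad |\omega_\varphi(u)|\le\|\varphi\|_p\,\|\tilde z\|_{S^q}\quad(1/p+1/q=1). \tag{2}$$
So $\ell^p$-summability of $\varphi$ becomes continuity of a positive functional for a norm built from Schatten classes. The slower $\varphi$ decays, the larger $p$ must be, and the larger the values $\varphi(g)$ that the functional takes on $\lambda_g\otimes\lambda_g$. We will use this to show that certain C\*-norms, indexed by $p\in[2,\infty]$, are different for different $p$.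

Positivity is proved with the following observation.

**Observation.** If $\Phi,\Psi$ are completely positive maps between C\*-algebras, then
$$(\Phi\otimes\Psi)(x^*x)\ \text{is a finite sum of elements } y^*y \text{ of the algebraic tensor product.} \tag{3}$$
Indeed, let $x=\sum_j a_j\otimes b_j$. The matrices $[\Phi(a_i^*a_j)]$ and $[\Psi(b_i^*b_j)]$ are positive, hence equal to $[\sum_k c_{ki}^*c_{kj}]$ and $[\sum_l d_{li}^*d_{lj}]$ for suitable elements. Then
$$(\Phi\otimes\Psi)(x^*x)=\sum_{i,j}\Phi(a_i^*a_j)\otimes\Psi(b_i^*b_j)=\sum_{k,l}y_{kl}^*y_{kl},\qquad y_{kl}=\sum_j c_{kj}\otimes d_{lj}.$$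

**Lemma 1.** $\omega_\varphi(x^*x)\ge 0$ for all $x\in L(F)\odot L(F)$, and $\omega_\varphi(1\otimes 1)=1$.

*Proof.* **Step 1: the case $\varphi=1$, by realizing $\omega_1$ as a vector functional.** Let $U\delta_s=\delta_{s^{-1}}$ and $R(b)=UbU^*$. Then $R(\lambda_g)\delta_s=U\delta_{gs^{-1}}=\delta_{sg^{-1}}$, so $R(\lambda_g)=\lambda'_g$. Hence $R$ is a \*-representation of $L(F)$ whose range commutes with $L(F)$, and $a\otimes b\mapsto aR(b)$ is a \*-representation of $L(F)\odot L(F)$. We compute its vector functional at $\delta_e$. On one side $R(b)\delta_e=Ub\delta_e=\sum_s b(s)\delta_{s^{-1}}$. On the other, $a$ commutes with $\lambda'_s$ and $\delta_{s^{-1}}=\lambda'_s\delta_e$, so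
$$a^*(s^{-1})=\langle\delta_e,a\delta_{s^{-1}}\rangle=\langle\delta_e,\lambda'_sa\delta_e\rangle=\langle\delta_s,a\delta_e\rangle=\overline{a(s)} .$$
Therefore $\langle aR(b)\delta_e,\delta_e\rangle=\langle R(b)\delta_e,a^*\delta_e\rangle=\sum_s b(s)a(s)=\omega_1(a\otimes b)$, and $\omega_1$ is positive.

**Step 2: general $\varphi$, by a completely positive multiplier.** Write $\varphi(g)=\langle\pi(g)\xi,\xi\rangle$ with $\|\xi\|=1$, $\pi$ on $H_\pi$. The unitary $W(\delta_s\otimes\zeta)=\delta_s\otimes\pi(s)\zeta$ satisfies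
$$W(\lambda_g\otimes 1)W^*(\delta_s\otimes\zeta)=\delta_{gs}\otimes\pi(gs)\pi(s)^{-1}\zeta=(\lambda_g\otimes\pi(g))(\delta_s\otimes\zeta).$$
Let $V\zeta=\zeta\otimes\xi$ and $m_\varphi(a)=V^*W(a\otimes 1)W^*V$. This map is unital, completely positive (ucp) and normal, and $m_\varphi(\lambda_g)=\varphi(g)\lambda_g$. By normality it maps $L(F)$ into $L(F)$. Since $W^*V\delta_s=\delta_s\otimes\pi(s)^*\xi$,
$$m_\varphi(a)(s)=\langle a\delta_e\otimes\xi,\ \delta_s\otimes\pi(s)^*\xi\rangle=\varphi(s)a(s).$$
So $\omega_\varphi=\omega_1\circ(m_\varphi\otimes\mathrm{id})$, which is positive by (3) and Step 1. Finally $\omega_\varphi(1\otimes1)=\varphi(e)=1$. $\square$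

## 2. Tensor norms indexed by Schatten exponents

Let $A,B$ be C\*-algebras. Fix $\pi_A=\pi_u^A\otimes 1_{\ell^2(\mathbb N)}$ on $H=H_u^A\otimes\ell^2(\mathbb N)$, where $\pi_u^A$ is the universal representation (the direct sum of the GNS representations of all states), and define $\pi_B$ on $K$ in the same way. Fix an orthonormal basis of $K$, let $\mathrm t$ be the transpose in this basis, and let $S^p(K,H)$ be the Schatten class of operators $K\to H$, with $S^\infty$ the compact operators.

**Definition (the norms).** For $u=\sum_i a_i\otimes b_i\in A\odot B$ and $1\le p\le\infty$,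
$$\|u\|_p=\text{the operator norm on } S^p(K,H)\text{ of } T_u\colon T\mapsto\sum_i\pi_A(a_i)\,T\,\pi_B(b_i)^{\mathrm t}.$$
For conjugate exponents, $1/p+1/q=1$, put $\|u\|_{p,q}=\max(\|u\|_p,\|u\|_q)$.

Each $\|\cdot\|_p$ is a cross norm (so $\|a\otimes b\|_p=\|a\|\|b\|$) and $\|\cdot\|_2$ is the minimal C\*-norm. With $\langle X,Y\rangle=\mathrm{Tr}(XY^*)$, the adjoint of $T_u$ on $S^p$ is $T_{u^*}$ on the dual class, which gives $\|u\|_p=\|u^*\|_q$. (For $p=\infty$ use that $S^1$ is the dual of the compacts; for $p=1$ apply the case $p=\infty$ to $u^*$.) So the involution is isometric for $\|\cdot\|_{p,q}$, and the completion $A\otimes_{p,q}B$ is a Banach \*-algebra.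

**Definition (the C\*-completion).** $A\otimes_{\mathrm C^*_{p,q}}B$ is the enveloping C\*-algebra of $A\otimes_{p,q}B$. Its norm is $\|u\|_{\mathrm C^*_{p,q}}=\sup_\pi\|\pi(u)\|$ over all \*-representations $\pi$ of $A\otimes_{p,q}B$. It is a C\*-completion of $A\odot B$.

Since \*-representations of a Banach \*-algebra with isometric involution are contractive,
$$\|u\|_{\mathrm C^*_{p,q}}\le\|u\|_{p,q}. \tag{4}$$
We also need that complex interpolation of Schatten classes is exact: for $p\in[2,\infty]$ and $\theta=1-2/p$ one has $S^p=[S^2,S^\infty]_\theta$ and $S^q=[S^2,S^1]_\theta$ with equal norms (check: $\frac{1-\theta}2=\frac1p$ and $\frac{1-\theta}{2}+\theta=1-\frac1p$). Applied to $T_u$,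
$$\|u\|_{p,q}\le\|u\|_{\min}^{2/p}\,\max(\|u\|_\infty,\|u\|_1)^{1-2/p}. \tag{5}$$

If $2\le p'<p\le\infty$ with conjugates $q',q$, then $q\le q'\le p'<p$. Interpolation between $S^q$ and $S^p$ gives $\|u\|_{p',q'}\le\|u\|_{p,q}$, and the identity of $A\odot B$ extends to a canonical quotient map
$$A\otimes_{\mathrm C^*_{p,q}}B\longrightarrow A\otimes_{\mathrm C^*_{p',q'}}B. \tag{6}$$

For context: there is a large class of non-amenable discrete groups $G$, with both the rapid decay property and Haagerup's approximation property, for which (6) with $A=B=\mathrm C^*_{\mathrm r}(G)$ is non-injective for all $2\le p'<p\le\infty$. The problem, from Hun Hee Lee, Ebrahim Samei, Matthew Wiersma, "New tensor products of C\*-algebras and characterization of type I C\*-algebras as rigidly symmetric C\*-algebras", arXiv:2301.07235 (2023), asks: if $M,N$ are nonnuclear von Neumann algebras, is (6) with $A=M$, $B=N$ non-injective for all $2\le p'<p\le\infty$? And what if $M=N=\mathrm B(\ell^2(\mathbb N))$?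

Recall that $A$ is nuclear if $A\odot B$ has only one C\*-norm for every $B$; the algebras $Z\otimes M_n$ with $Z$ abelian are examples. The answer to both parts is yes, by the following theorems. Here $\prod_{n\ge1}M_n$ is the C\*-algebra of bounded sequences $(t_n)$ with $t_n\in M_n$.

**Theorem 1.** Let $A,B$ be unital C\*-algebras, each containing a (not necessarily unital) C\*-subalgebra isomorphic to $\prod_{n\ge1}M_n$. Then for all $2\le p'<p\le\infty$ the canonical map $A\otimes_{\mathrm C^*_{p,q}}B\to A\otimes_{\mathrm C^*_{p',q'}}B$ is not injective. Moreover, for each $k\ge2$ there are contractions $x_j\in A$, $y_j\in B$ such that, for all $p\in[2,\infty]$,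
$$2^{-1/p}\,k^{1/q}\le\Big\|\sum_{j=1}^kx_j\otimes y_j\Big\|_{\mathrm C^*_{p,q}}\le 3\,k^{1/q}.$$

**Theorem 2.** For von Neumann algebras $M,N$ the following are equivalent: (i) $M$ and $N$ are both nonnuclear; (ii) the canonical map $M\otimes_{\mathrm C^*_{p,q}}N\to M\otimes_{\mathrm C^*_{p',q'}}N$ is non-injective for all $2\le p'<p\le\infty$; (iii) it is non-injective for some $2\le p'<p\le\infty$.

**Theorem 3.** Let $A,B$ be as in Theorem 1, $k\ge 2$, $\rho=2k-1$, $\beta_p=\rho^{1/p}+\rho^{1/q}$. For every $\varepsilon>0$ there are contractions $x_j\in A$, $y_j\in B$ $(1\le j\le k)$ such that $h=\sum_{j=1}^k(x_j\otimes y_j+x_j^*\otimes y_j^*)$ satisfies $\beta_p\le\|h\|_{\mathrm C^*_{p,q}}\le\beta_p+\varepsilon$ simultaneously for all $p\in[2,\infty]$. The function $p\mapsto\beta_p$ is strictly increasing on $[2,\infty]$.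

## 3. Matrices: the Banach norms move, the C\*-norm does not

Take $A=B=M_n$ and $u=\sum_{i=1}^n e_{1i}\otimes e_{1i}$. Every nondegenerate representation of $M_n$ is a multiple of the identity representation, so $H=\mathbb C^n\otimes H'$ and $K=\mathbb C^n\otimes K'$. We may use a product basis for the transpose: another basis replaces $b^{\mathrm t}$ by $Zb^{\mathrm t}Z^*$ with a fixed unitary $Z$, which does not change $\|u\|_p$. Writing $T=\sum_{i,j} e_{ij}\otimes T_{ij}$ with $T_{ij}\colon K'\to H'$, we get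
$$T_u(T)=\sum_i (e_{1i}\otimes 1)\,T\,(e_{i1}\otimes 1)=e_{11}\otimes\sum_iT_{ii}.$$
By Hölder and the pinching inequality, for $p<\infty$,
$$\Big\|\sum_iT_{ii}\Big\|_{S^p}\le n^{1-1/p}\Big(\sum_i\|T_{ii}\|_{S^p}^p\Big)^{1/p}\le n^{1/q}\|T\|_{S^p},$$
and similarly for $p=\infty$ with a maximum. For $T=1_n\otimes T'$ the ratio is $n/n^{1/p}=n^{1/q}$. So $\|u\|_p=n^{1/q}$, and for $p\ge2$
$$\|u\|_{p,q}=\max(n^{1/q},n^{1/p})=n^{1/q}.$$
For $n\ge2$ these norms differ for different $p$. But $M_n\odot M_n=M_{n^2}$ has only one C\*-norm, so $\|u\|_{\mathrm C^*_{p,q}}=\|u\|_{\min}=\|uu^*\|_{\min}^{1/2}=\|n\,e_{11}\otimes e_{11}\|^{1/2}=\sqrt n$ for every $p$.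

The sensible first approach is to exhibit elements on which $\|\cdot\|_{p,q}$ and $\|\cdot\|_{p',q'}$ are far apart. The matrix example shows where it stops: by (4) the Banach norm bounds the C\*-norm from above only, and it may exceed it by a factor as large as $n^{1/q-1/2}$. A lower bound for $\|\cdot\|_{\mathrm C^*_{p,q}}$ needs an actual \*-representation of $A\otimes_{p,q}B$, hence a positive functional that is bounded for $\|\cdot\|_{p,q}$. This is the role of $\omega_\varphi$.

## 4. From $\ell^p$-summable $\varphi$ to states on $A\otimes_{\mathrm C^*_{p,q}}B$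

For Hilbert spaces $H',K'$ and $z\in H'\odot K'$ let $|||z|||_q$ be the $\ell^q$-norm of the Schmidt coefficients of $z$. Let $C$ be a conjugation on $K'$, for example complex conjugation of coordinates in an orthonormal basis. Put
$$\xi\boxtimes\eta=\langle\,\cdot\,,C\eta\rangle\,\xi\colon K'\to H'.$$
This is bilinear in $(\xi,\eta)$. If $z=\sum_j s_j\alpha_j\otimes\beta_j$ with orthonormal systems $(\alpha_j),(\beta_j)$ and $s_j\geq 0$, the corresponding operator $\sum_j s_j\langle\,\cdot\,,C\beta_j\rangle\alpha_j$ has singular values $s_j$. So $H'\odot K'$ is identified with the finite rank operators $K'\to H'$ and $|||\cdot|||_q$ with the $S^q$-norm. The transpose in the basis is $y^{\mathrm t}=Cy^*C$. We have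
$$x(\xi\boxtimes\eta)y^{\mathrm t}=(x\xi)\boxtimes(y\eta), \tag{7}$$
because $\langle Cy^*C\kappa,C\eta\rangle=\langle\eta,y^*C\kappa\rangle=\langle y\eta,C\kappa\rangle=\langle\kappa,Cy\eta\rangle$. The same computation for operators between different spaces, with the ideal property of $S^q$, shows that $v\otimes w$ does not increase $|||\cdot|||_q$ if $v,w$ are contractions, and preserves it if they are isometries.

The first step moves the norm $\|u\|_q$, defined with $\pi_A$ and $\pi_B$, to arbitrary representations.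

**Lemma 2.** Let $\sigma_A,\sigma_B$ be unital \*-representations of unital C\*-algebras $A,B$ on $H',K'$, and let $\xi\in H'$, $\eta\in K'$. For $u=\sum_ia_i\otimes b_i$ and $1\le q\le\infty$,
$$\Big|\Big|\Big|\sum_i\sigma_A(a_i)\xi\otimes\sigma_B(b_i)\eta\Big|\Big|\Big|_q\le\|u\|_q\,\|\xi\|\,\|\eta\|.$$

*Proof.* If $\xi$ or $\eta$ is $0$ there is nothing to prove. Otherwise restrict $\sigma_A,\sigma_B$ to the cyclic subspaces generated by $\xi,\eta$; this changes nothing on the left. Cyclic representations are, up to unitary equivalence, GNS representations of states, hence equivalent to subrepresentations of $\pi_u^A,\pi_u^B$ and so of $\pi_A,\pi_B$. Since isometries preserve $|||\cdot|||_q$, we may assume $\xi\in H$, $\eta\in K$, $\sigma_A=\pi_A$, $\sigma_B=\pi_B$. By (7) the left side is the $S^q$-norm of $\sum_i\pi_A(a_i)(\xi\boxtimes\eta)\pi_B(b_i)^{\mathrm t}$, which is at most $\|u\|_q\|\xi\boxtimes\eta\|_{S^q}=\|u\|_q\|\xi\|\|\eta\|$. $\square$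

**Proposition 3.** Let $A,B$ be unital, $\Phi\colon A\to L(F)$ and $\Psi\colon B\to L(F)$ ucp, $p\in[2,\infty]$, and let $\varphi\in\ell^p(F)$ be positive definite with $\varphi(e)=1$. Put $f=\omega_\varphi\circ(\Phi\otimes\Psi)$. Then $|f(u)|\le\|u\|_{\mathrm C^*_{p,q}}$ for all $u\in A\odot B$.

*Proof.* **Step 1: positivity.** By (3) and Lemma 1, $f(x^*x)\ge0$ for $x\in A\odot B$, and $f(1\otimes1)=1$.

**Step 2: boundedness for $\|\cdot\|_{p,q}$.** This step uses (2). By Stinespring, $\Phi(a)=V^*\sigma_A(a)V$ and $\Psi(b)=W^*\sigma_B(b)W$ with unital representations $\sigma_A,\sigma_B$ and isometries $V,W$. For $u=\sum_ia_i\otimes b_i$ put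
$$z=\sum_i\Phi(a_i)\delta_e\otimes\Psi(b_i)\delta_e=(V^*\otimes W^*)\sum_i\sigma_A(a_i)V\delta_e\otimes\sigma_B(b_i)W\delta_e .$$
Contractions do not increase $|||\cdot|||_q$, so $|||z|||_q\le\|u\|_q$ by Lemma 2. The matrix $z(s,t)=\langle z,\delta_s\otimes\delta_t\rangle=\sum_i\Phi(a_i)(s)\Psi(b_i)(t)$ is that of the operator $\tilde z$ which corresponds to $z$ for the standard conjugation of $\ell^2(F)$. Hence by (2)
$$|f(u)|=|\mathrm{Tr}(D_\varphi\tilde z)|\le\|\varphi\|_p\,|||z|||_q\le\|\varphi\|_p\|u\|_q\le\|\varphi\|_p\|u\|_{p,q}.$$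
So $f$ extends to a bounded functional on the unital Banach \*-algebra $D=A\otimes_{p,q}B$, and by continuity $f(x^*x)\ge0$ for all $x\in D$.

**Step 3: removing the constant $\|\varphi\|_p$ by the GNS construction.** We need that left multiplication is bounded for the seminorm $f(y^*y)^{1/2}$. Let $x\in D$ with $\|x\|<1$ and $c=x^*x$, so $\|c\|<1$. The series $s=\sum_n\binom{1/2}n(-c)^n$ converges, $s=s^*$ and $s^2=1-c$. Hence
$$f(y^*y)-f(y^*x^*xy)=f((sy)^*(sy))\ge0 .$$
So the GNS construction gives a \*-representation $\pi_f$ of $D$ by bounded operators, with a vector $\xi_f$ such that $f(u)=\langle\pi_f(u)\xi_f,\xi_f\rangle$ and $\|\xi_f\|^2=f(1)=1$. Therefore $|f(u)|\le\|\pi_f(u)\|\le\|u\|_{\mathrm C^*_{p,q}}$. $\square$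

## 5. A criterion, and the free group itself

Two ingredients are left: a small minimal norm for the upper bound, and unitaries mapped to $\lambda_{g_j}$ for the lower one. The first comes from the next estimate.

**Lemma 4.** If $h_1,\dots,h_m$ freely generate a subgroup of $F$, then $\|\sum_{j=1}^m\lambda_{h_j}\|\le2\sqrt m$.

*Proof.* The restriction of $\lambda$ to the subgroup is a multiple of the regular representation of the subgroup, so we may replace $F$ by the free group on the $h_j$. Let $P_j$ and $P_j'$ be the projections onto the closed spans of the $\delta_s$ with $s$ a reduced word beginning with $h_j$, respectively $h_j^{-1}$. If $s$ does not begin with $h_j^{-1}$, then $h_js$ begins with $h_j$; so $\lambda_{h_j}(1-P_j')$ has range in $P_j\ell^2$, and these ranges are orthogonal for different $j$. Hence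
$$\Big\|\sum_j\lambda_{h_j}(1-P_j')\xi\Big\|^2=\sum_j\|(1-P_j')\xi\|^2\le m\|\xi\|^2 .$$
The $P_j'$ are mutually orthogonal, so $\|\sum_j\lambda_{h_j}P_j'\xi\|\le\sum_j\|P_j'\xi\|\le\sqrt m\,\big(\sum_j\|P_j'\xi\|^2\big)^{1/2}\le\sqrt m\|\xi\|$. Add the two bounds. $\square$

**Proposition 5.** Let $A,B$ be unital C\*-algebras and $k\ge2$. Let $x_j\in A$, $y_j\in B$ $(1\le j\le k)$ be contractions and $\Phi\colon A\to L(F_k)$, $\Psi\colon B\to L(F_k)$ ucp maps with
$$\Phi(x_j)=\lambda_{g_j}=\Psi(y_j),\qquad \Big\|\sum_{j=1}^kx_j\otimes y_j\Big\|_{\min}\le3\sqrt k. \tag{8}$$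
Then $u_k=\sum_jx_j\otimes y_j$ satisfies $2^{-1/p}k^{1/q}\le\|u_k\|_{\mathrm C^*_{p,q}}\le3k^{1/q}$ for all $p\in[2,\infty]$. If such data exist for every $k\ge2$, then (6) is non-injective for all $2\le p'<p\le\infty$.

*Proof.* **Step 1: the upper bound, by interpolation.** The triangle inequality for the cross norms gives $\|u_k\|_\infty,\|u_k\|_1\le k$. By (4) and (5),
$$\|u_k\|_{\mathrm C^*_{p,q}}\le(3\sqrt k)^{2/p}k^{1-2/p}=3^{2/p}k^{1-1/p}\le3k^{1/q}.$$

**Step 2: the lower bound, by a weighted diagonal functional.** Let $r=(2k)^{-1/p}$, with $r=1$ if $p=\infty$. The function $\varphi_r(g)=r^{|g|}$ is positive definite. It lies in $\ell^p(F_k)$: for $p=\infty$ it is the constant $1$, and for $p<\infty$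
$$\sum_g r^{p|g|}=1+\sum_{l\ge1}2k(2k-1)^{l-1}(2k)^{-l}=1+\sum_{l\ge1}\Big(\frac{2k-1}{2k}\Big)^{l-1}<\infty .$$
By Proposition 3 with $f=\omega_{\varphi_r}\circ(\Phi\otimes\Psi)$,
$$\|u_k\|_{\mathrm C^*_{p,q}}\ge f(u_k)=\sum_{j=1}^k\omega_{\varphi_r}(\lambda_{g_j}\otimes\lambda_{g_j})=kr=2^{-1/p}k^{1/q}.$$

**Step 3: comparing two exponents.** An injective \*-homomorphism of C\*-algebras is isometric. So injectivity of (6) would give $2^{-1/p}k^{1-1/p}\le3k^{1-1/p'}$, that is, $k^{1/p'-1/p}\le3\cdot2^{1/p}$, for all $k\ge2$. Since $1/p'-1/p>0$, this is false for large $k$. $\square$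

**Example ($A=B=\mathrm C^*_{\mathrm r}(F_2)$).** The group $F_2$ contains a copy of every $F_k$, freely generated by some $g_1,\dots,g_k$. Put $x_j=y_j=\lambda_{g_j}$. Compression to $\ell^2(F_k)\subset\ell^2(F_2)$ sends $\lambda_g$ to $\lambda_g$ if $g\in F_k$ and to $0$ otherwise, because for $s\in F_k$ one has $gs\in F_k$ only if $g\in F_k$. So it is a ucp map $\mathrm C^*_{\mathrm r}(F_2)\to\mathrm C^*_{\mathrm r}(F_k)\subset L(F_k)$, and we take it for $\Phi=\Psi$. By Fell absorption $\lambda\otimes\lambda$ is a multiple of $\lambda$, so $\|\sum_j\lambda_{g_j}\otimes\lambda_{g_j}\|_{\min}=\|\sum_j\lambda_{g_j}\|\le2\sqrt k$ by Lemma 4. Thus (8) holds for every $k$. In the extreme case $p=\infty$ the lower bound is just $\omega_1(u_k)=k$, set against a minimal norm of at most $2\sqrt k$.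

## 6. Two obstructions in $\mathrm B(\ell^2)$

The algebra $\mathrm B(\ell^2(F))$ contains $\mathrm C^*_{\mathrm r}(F)$, so one would like to use $x_j=y_j=\lambda_{g_j}$ again. This fails at the maps $\Phi$: there is no ucp map $\Phi\colon\mathrm B(\ell^2(F))\to L(F)$ with $\Phi(\lambda_{g_j})=\lambda_{g_j}$ for all $j$. Indeed, a unitary that a ucp map sends to a unitary lies in the multiplicative domain. So we would have $\Phi(\lambda_g)=\lambda_g$ and $\Phi(\lambda_gx\lambda_g^*)=\lambda_g\Phi(x)\lambda_g^*$ for all $g\in F$. Then $\tau\circ\Phi$ would be a state invariant under conjugation by all $\lambda_g$, and its restriction to the multiplication operators would be a left-invariant mean on $\ell^\infty(F)$. The free group $F$ is not amenable, so this is impossible.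

The argument also shows what to look for. If unitaries $x_g\in A$ represent $F$ and $\Phi(x_g)=\lambda_g$, then $\tau\circ\Phi$ is a state on $A$, invariant under conjugation by the $x_g$, which vanishes at $x_g$ for $g\ne e$. Block diagonal unitaries $x_g=(U_g^{(n)})_n\in\prod_nM_n$ have a chance, since limits of the normalized traces of the blocks are such states on $\prod_nM_n$ as soon as $\frac1n\mathrm{Tr}(U^{(n)}_g)\to0$ for $g\neq e$.

But the minimal norm must be small too, and here is the second obstruction. Suppose we use the same blocks on both sides, with $y_g=(\overline{U_g^{(n)}})_n$. In the component $M_n\otimes M_n$ the vector $v=\sum_ie_i\otimes e_i$ satisfies $(U\otimes\overline U)v=v$ for every unitary $U$. So $\sum_jU^{(n)}_{g_j}\otimes\overline{U^{(n)}_{g_j}}$ has eigenvalue $k$, the minimal norm of $\sum_jx_{g_j}\otimes y_{g_j}$ is $k$, and no separation is left. What one can control is $\sum_jU^{(m)}_{g_j}\otimes U^{(n)}_{g_j}$ with $m$ fixed and $n$ very large. So we shall put some blocks into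 $A$ and other blocks into $B$, in such a way that equal blocks never meet. Section 7 provides the blocks and Section 8 distributes them.

## 7. Matrix models of the free group

Write $\bigoplus_nM_n$ for the ideal of sequences in $\prod_nM_n$ that tend to $0$ in norm. In $\prod_nM_n/\bigoplus_nM_n$ the class of $(t_n)$ has norm $\limsup_n\|t_n\|$; for example, $(\frac1n1_n)_n$ has class $0$. The essential input is the theorem of Haagerup and Thorbjørnsen (Ann. of Math. 162 (2005)): for $k\ge2$ there is a unital injective \*-homomorphism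
$$\pi\colon\mathrm C^*_{\mathrm r}(F_k)\to\prod_nM_n\Big/\bigoplus_nM_n. \tag{9}$$

The traces of the blocks are controlled by the next lemma, which is Powers' theorem.

**Lemma 6.** $\tau$ is the only tracial state of $\mathrm C^*_{\mathrm r}(F)$.

*Proof.* Let $\psi$ be a tracial state and $g\ne e$. The center of $F$ is trivial, so some $h\in F$ does not commute with $g$. The subgroup generated by $g,h$ is free of rank at most $2$ and nonabelian, hence of rank $2$; since free groups of finite rank are Hopfian, $g,h$ generate it freely. Then the elements $h^igh^{-i}$, $i\ge1$, are free generators of a subgroup: in a nonempty reduced word in them, collect equal neighbors to get $h^{i_1}g^{n_1}h^{i_2-i_1}g^{n_2}\cdots g^{n_t}h^{-i_t}$ with $n_j\ne0$ and $i_j\neq i_{j+1}$, which is a nontrivial reduced word in $g,h$. As $\psi$ is tracial, $\psi(\lambda_{h^igh^{-i}})=\psi(\lambda_g)$, so by Lemma 4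
$$|\psi(\lambda_g)|=\frac1m\Big|\psi\Big(\sum_{i=1}^m\lambda_{h^igh^{-i}}\Big)\Big|\le\frac{2}{\sqrt m}\to0 .$$
So $\psi=\tau$ on the dense span of the $\lambda_g$. $\square$

**Lemma 7.** There are unitary representations $g\mapsto U_g^{(n)}\in M_n$ of $F$ $(n\ge1)$ such that

(a) $\frac1n\mathrm{Tr}(U_g^{(n)})\to0$ for all $g\ne e$;

(b) for every finite-dimensional unitary representation $g\mapsto V_g$ of $F$ and every finite $S\subset F$,
$$\limsup_n\Big\|\sum_{g\in S}V_g\otimes U_g^{(n)}\Big\|=\Big\|\sum_{g\in S}\lambda_g\Big\|.$$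

*Proof.* **Step 1: lifting, to get the representations.** Let $(v_n)\in\prod M_n$ be a lift of a unitary in the quotient. Then $\|v_n^*v_n-1\|\to0$ and $\|v_nv_n^*-1\|\to0$. For large $n$ the matrix $v_n$ is invertible, and its unitary polar part $v_n|v_n|^{-1}$ satisfies $\|v_n-v_n|v_n|^{-1}\|\to0$. Taking these polar parts for large $n$ and $1$ for the other $n$, we get a lift by unitaries. Lift each $\pi(\lambda_{g_j})$ to unitaries $(U_j^{(n)})_n$. As $F$ is free, $g_j\mapsto U_j^{(n)}$ extends to a representation $U^{(n)}$ for each $n$, and the class of $(U_g^{(n)})_n$ is $\pi(\lambda_g)$ for every $g$, since both are multiplicative in $g$ and agree on generators.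

**Step 2: (a), from uniqueness of the trace.** For a free ultrafilter $\omega$ on $\mathbb N$, $\lim_\omega\frac1n\mathrm{Tr}$ vanishes on $\bigoplus M_n$ and defines a tracial state of the quotient. Its composition with $\pi$ is $\tau$ by Lemma 6, so $\lim_\omega\frac1n\mathrm{Tr}(U_g^{(n)})=0$ for $g\ne e$. A bounded sequence whose limits along all free ultrafilters are $0$ converges to $0$.

**Step 3: (b), from injectivity and Fell absorption.** Let $V$ act on $\mathbb C^m$. The injective \*-homomorphism $\mathrm{id}_{M_m}\otimes\pi$ is isometric, and $M_m\otimes(\prod M_n/\bigoplus M_n)=\prod(M_m\otimes M_n)/\bigoplus(M_m\otimes M_n)$, where the norm is the $\limsup$. So the left side of (b) equals $\|\sum_{g\in S}V_g\otimes\lambda_g\|$. By Fell absorption $V\otimes\lambda$ is equivalent to $1\otimes\lambda$, and this norm is $\|\sum_{g\in S}\lambda_g\|$. $\square$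

Part (a) gives the map back to $L(F)$.

**Lemma 8.** Let $I$ be countably infinite, $(n_i)_{i\in I}$ distinct positive integers, $\mathcal B=\prod_{i\in I}M_{n_i}$ and $x_g=(U_g^{(n_i)})_{i\in I}\in\mathcal B$. There is a ucp map $Q\colon\mathcal B\to L(F)$ with $Q(x_g)=\lambda_g$ for all $g\in F$.

*Proof.* **Step 1: a copy of $\ell^2(F)$ in a GNS space.** Let $\omega$ be a free ultrafilter on $I$ and $\psi((t_i))=\lim_\omega\frac1{n_i}\mathrm{Tr}(t_i)$. This is a tracial state of $\mathcal B$. As the $n_i$ are distinct, $n_i\to\infty$ along $\omega$, so $\psi(x_g)=\delta_{g,e}$ by Lemma 7(a). Let $\sigma$ be the GNS representation on $H_\psi$, with vectors $[y]$, $y\in\mathcal B$. Since $\langle[x_g],[x_h]\rangle=\psi(x_h^*x_g)=\psi(x_{h^{-1}g})=\delta_{g,h}$, the map $v\colon\delta_g\mapsto[x_g]$ is an isometry $\ell^2(F)\to H_\psi$. Put $Q(x)=v^*\sigma(x)v$, a ucp map into $\mathrm B(\ell^2(F))$.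

**Step 2: the range lies in $L(F)$.** This uses the trace property. Put $R_g[y]=[yx_{g^{-1}}]$. As $\psi$ is tracial, $\psi(x_{g^{-1}}^*y^*yx_{g^{-1}})=\psi(y^*y)$, so $R_g$ is well defined and isometric; it has inverse $R_{g^{-1}}$, so it is unitary with $R_g^*=R_{g^{-1}}$, and it commutes with $\sigma(\mathcal B)$. Moreover $v\lambda'_g\delta_s=[x_{sg^{-1}}]=R_gv\delta_s$, so $v\lambda'_g=R_gv$; taking adjoints for $g^{-1}$ gives $\lambda'_gv^*=v^*R_g$. Hence
$$Q(x)\lambda'_g=v^*\sigma(x)R_gv=v^*R_g\sigma(x)v=\lambda'_gQ(x),$$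
so $Q(x)\in\lambda'(F)'=L(F)$.

**Step 3: the values at $x_h$.** $Q(x_h)\delta_g=v^*[x_hx_g]=v^*[x_{hg}]=\delta_{hg}$, so $Q(x_h)=\lambda_h$. $\square$

## 8. Distributing the blocks between $A$ and $B$

**Lemma 9.** Let $A,B$ be as in Theorem 1, let $F$ have rank $k\ge2$, and let $S\subset F$ be finite with $\|\sum_{g\in S}\lambda_g\|<\kappa$. There are C\*-subalgebras $\mathcal B_1\subset A$, $\mathcal B_2\subset B$ with units $e_1,e_2$, unitary representations $g\mapsto x_g\in\mathcal B_1$ and $g\mapsto y_g\in\mathcal B_2$ of $F$, and ucp maps $\Phi\colon A\to L(F)$, $\Psi\colon B\to L(F)$ with $\Phi(x_g)=\lambda_g=\Psi(y_g)$ for all $g\in F$, such that $\|\sum_{g\in S}x_g\otimes y_g\|_{\min}\le\kappa$.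

*Proof.* **Step 1: a sequence of block sizes in which any two different blocks are nearly free of each other.** We choose $n_1<n_2<\cdots$ inductively such that
$$\Big\|\sum_{g\in S}U_g^{(n_i)}\otimes U_g^{(n_{i'})}\Big\|\le\kappa\qquad\text{for all } i<i'. \tag{10}$$
Given $n_1,\dots,n_{i'-1}$, apply Lemma 7(b) to the finitely many representations $V=U^{(n_i)}$, $i<i'$. Each $\limsup$ is less than $\kappa$, so every sufficiently large $n_{i'}$ works.

**Step 2: odd blocks to $A$, even blocks to $B$.** Let $\mathcal B_1=\prod_{i\text{ odd}}M_{n_i}$ and $\mathcal B_2=\prod_{i\text{ even}}M_{n_i}$. With $0$ in the other coordinates they are subalgebras of $\prod_nM_n$, hence embed in $A$ and $B$. Put $x_g=(U_g^{(n_i)})_{i\text{ odd}}$, $y_g=(U_g^{(n_i)})_{i\text{ even}}$. The minimal norm of $A\odot B$ restricts to that of $\mathcal B_1\odot\mathcal B_2$. Represent $\mathcal B_1,\mathcal B_2$ faithfully by block diagonal operators; then elements of $\mathcal B_1\odot\mathcal B_2$ are block diagonal over the pairs $(i,i')$,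 $i$ odd, $i'$ even, so the minimal norm is the supremum of the norms of the components in $M_{n_i}\otimes M_{n_{i'}}$. For $\sum_{g\in S}x_g\otimes y_g$ each component has norm at most $\kappa$: by (10) if $i<i'$, and by (10) after the flip of the tensor factors if $i>i'$. The case $i=i'$ does not occur.

**Step 3: ucp maps defined on all of $A$ and $B$.** The subalgebra $\mathcal B_1$ is unital in $e_1Ae_1$. By Arveson's extension theorem each coordinate map $\mathcal B_1\to M_{n_i}$ extends to a ucp map $E_i\colon e_1Ae_1\to M_{n_i}$. Then $E(a)=(E_i(e_1ae_1))_{i\text{ odd}}$ is a ucp map $A\to\mathcal B_1$ with $E|_{\mathcal B_1}=\mathrm{id}$. Let $\Phi=Q\circ E$ with $Q\colon\mathcal B_1\to L(F)$ from Lemma 8; then $\Phi$ is ucp and $\Phi(x_g)=Q(x_g)=\lambda_g$. Define $\Psi$ in the same way. $\square$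

**Proof of Theorem 1.** Fix $k\ge2$. By Lemma 4, $\|\sum_{j=1}^k\lambda_{g_j}\|\le2\sqrt k<3\sqrt k$. Lemma 9 with $S=\{g_1,\dots,g_k\}$ and $\kappa=3\sqrt k$ gives elements $x_j=x_{g_j}$, $y_j=y_{g_j}$ and maps $\Phi,\Psi$ that satisfy (8). They are contractions, being unitaries of $\mathcal B_1,\mathcal B_2$, and they do not depend on $p$. Proposition 5 gives the two-sided estimate, and since $k\ge2$ was arbitrary, also the non-injectivity. $\square$

**Remark.** Theorem 1 applies to the Calkin algebra of $\ell^2\otimes\ell^2$: the algebra $\mathrm B(\ell^2)\otimes1$ contains no nonzero compact operator, so it embeds in the Calkin algebra, and $\mathrm B(\ell^2)\supset\prod_nM_n$. The conclusions of Theorem 1 also hold for unital $A\supset\prod_nM_n$ and $B=\mathrm C^*_{\mathrm r}(F_2)$. For $F_k\le F_2$ take $y_j=\lambda_{g_j}$ and $\Psi$ as in the Example of Section 5, take $x_g=(U_g^{(n)})_{n\ge1}$, and build $\Phi$ as in Step 3 above with all blocks. Fell absorption and Lemma 4 give $\|\sum_jx_{g_j}\otimes\lambda_{g_j}\|_{\min}\le2\sqrt k$,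 so (8) holds and Proposition 5 applies.

## 9. Von Neumann algebras without $\prod_nM_n$

To answer the question we must find $\prod_nM_n$ in every nonnuclear von Neumann algebra.

**Lemma 10.** A von Neumann algebra $M$ that does not contain a C\*-subalgebra isomorphic to $\prod_{n\ge1}M_n$ is nuclear.

*Proof.* By the type decomposition $M$ is a direct sum of a properly infinite algebra, a type $\mathrm{II}_1$ algebra, and algebras $Z_n\otimes M_n$ of type $\mathrm I_n$ ($n<\infty$, $Z_n$ abelian), where some summands may be zero. We check which summands force a copy of $\prod_nM_n$.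

**Step 1: no properly infinite summand.** If there is one, its unit is the sum of a countably infinite family of equivalent orthogonal projections, so $M$ contains a copy of $\mathrm B(\ell^2)$, which contains $\prod_nM_n$ as block diagonal operators.

**Step 2: no type $\mathrm{II}_1$ summand.** If there is one, halve its unit, let $f_1$ be one half, halve the other half, and so on. This gives orthogonal nonzero projections $f_n$, $n\ge1$. Each $f_nMf_n$ is of type $\mathrm{II}_1$, so $f_n$ is the sum of $n$ equivalent orthogonal projections, and there is a unital embedding $\iota_n\colon M_n\to f_nMf_n$. For a bounded sequence $(t_n)$ the sum $\sum_n\iota_n(t_n)$ converges strongly, as the $f_n$ are orthogonal. This embeds $\prod_nM_n$ in $M$.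

**Step 3: only finitely many finite type $\mathrm I$ summands.** If $Z_n\neq0$ for infinitely many $n$, choose such $n_1<n_2<\cdots$. Then $n_j\ge j$, so $M_j$ embeds in $M_{n_j}$ as a corner, and $M\supset\prod_jM_{n_j}\supset\prod_jM_j$, again by strong sums.

**Step 4: what remains.** $M$ is a finite direct sum of algebras $Z_n\otimes M_n$ with $Z_n$ abelian, hence nuclear. $\square$

**Proof of Theorem 2.** (i)$\Rightarrow$(ii): by Lemma 10 both $M$ and $N$ contain $\prod_nM_n$, and Theorem 1 applies. (ii)$\Rightarrow$(iii) is trivial. (iii)$\Rightarrow$(i): if $M$ or $N$ is nuclear, $M\odot N$ has only one C\*-norm. All $M\otimes_{\mathrm C^*_{p,q}}N$ are C\*-completions of $M\odot N$, so all canonical maps are isomorphisms. $\square$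

So the answer to the first question is yes, for all nonnuclear $M,N$ and all $2\le p'<p\le\infty$. For $M=N=\mathrm B(\ell^2(\mathbb N))$ Theorem 1 applies directly, since $\mathrm B(\ell^2(\mathbb N))$ contains $\prod_nM_n$ as block diagonal operators; the answer to the second question is also yes.

## 10. Spheres in the free group and the exact value $\rho^{1/p}+\rho^{1/q}$

We now prove Theorem 3. The plan is to use all spheres $S_l$ and not only generators, and to let $l\to\infty$. Here $\rho=2k-1\ge3$. In addition to the above we use Kesten's formula $\|\sum_{g\in S_1}\lambda_g\|=2\sqrt\rho$. Note that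
$$\beta_p=\rho^{1/p}+\rho^{1/q}=2\sqrt\rho\,\cosh\big((\tfrac12-\tfrac1p)\log\rho\big),$$
which is strictly increasing in $p\in[2,\infty]$, from $2\sqrt\rho$ to $\rho+1=2k$.

**Step 1: the choice of $h$.** Given $\varepsilon>0$ choose $\theta>0$ with $\rho(e^\theta-1)\le\varepsilon$. By Kesten, $\|\sum_{g\in S_1}\lambda_g\|<2\sqrt\rho\cosh\theta$. Apply Lemma 9 with $S=S_1$ and $\kappa=2\sqrt\rho\cosh\theta$, put $x_j=x_{g_j}$, $y_j=y_{g_j}$, and let
$$\chi_l=\sum_{g\in S_l}x_g\otimes y_g ,\qquad h=\chi_1=\sum_{j=1}^k(x_j\otimes y_j+x_j^*\otimes y_j^*)=h^* .$$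
Then $\chi_0=e_1\otimes e_2$ is a projection and the unit for the span of the $x_g\otimes y_g$, and
$$\|h\|_{\min}\le2\sqrt\rho\cosh\theta. \tag{11}$$
Nothing here depends on $p$. Below, spectra and functional calculus of $h$ are taken in the corner with unit $\chi_0$.

**Step 2: $\chi_l$ as a polynomial in $h$, so that norms of $h$ and of spheres control each other.** Since $g\mapsto x_g\otimes y_g$ is a unitary representation with unit $\chi_0$, we count products of a letter and a word. A letter times a letter is $e$ in $2k$ cases and runs through $S_2$ otherwise. For $l\ge2$, a word $t$ of length $l-1$ arises as a letter $a$ times a word of length $l$ exactly when $a^{-1}t$ is reduced, which is so for $2k-1=\rho$ letters $a$. Hence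
$$h\chi_0=\chi_1,\qquad h\chi_1=\chi_2+2k\chi_0,\qquad h\chi_l=\chi_{l+1}+\rho\chi_{l-1}\quad(l\ge2). \tag{12}$$
So $\chi_l=P_l(h)$ with $P_0=1$, $P_1=t$, $P_2=t^2-2k$, $P_{l+1}=tP_l-\rho P_{l-1}$ for $l\ge2$, where constants are read as multiples of $\chi_0$.

Substitute $t=\sqrt\rho(\zeta+\zeta^{-1})$ and put $W_l=\sum_{j=0}^l\zeta^{l-2j}$ for $l\ge0$, $W_{-1}=0$. Then $W_1W_l=W_{l+1}+W_{l-1}$ for $l\ge0$. We claim
$$P_l(t)=\rho^{l/2}\big(W_l-\rho^{-1}W_{l-2}\big)\qquad(l\ge1). \tag{13}$$
For $l=1$ this is $t=\sqrt\rho W_1$. For $l=2$: $P_2=\rho W_1^2-2k=\rho(W_2+1)-(\rho+1)=\rho W_2-1$. For the induction step, with $l\ge2$,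
$$tP_l-\rho P_{l-1}=\rho^{(l+1)/2}\big[W_{l+1}+W_{l-1}-\rho^{-1}(W_{l-1}+W_{l-3})-W_{l-1}+\rho^{-1}W_{l-3}\big]=\rho^{(l+1)/2}\big[W_{l+1}-\rho^{-1}W_{l-1}\big].$$

Let $t\in\mathbb R$ with $|t|\le2\sqrt\rho\cosh\eta$, $\eta\ge0$. If $|t|\le2\sqrt\rho$ then $\zeta$ is unimodular; otherwise $\zeta$ is real with $|\log|\zeta||\le\eta$. In both cases $|W_l|\le(l+1)e^{l\eta}$, so by (13), and trivially for $l=0$,
$$|P_l(t)|\le2(l+1)\rho^{l/2}e^{l\eta}\qquad(l\ge0). \tag{14}$$

**Step 3: the lower bound $\|h\|_{\mathrm C^*_{p,q}}\ge\beta_p$.** Fix $p\in[2,\infty]$ and write $R=\|h\|_{\mathrm C^*_{p,q}}$. First we show $R\ge2\sqrt\rho$, so that $R$ can be written with $\cosh$. Proposition 3 with $\varphi=\delta_e$ gives a functional $f$ with $f(x_g\otimes y_g)=\delta_{g,e}$, so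
$$R^{2m}\ge f(h^{2m})=\tau\Big(\Big(\sum_{g\in S_1}\lambda_g\Big)^{2m}\Big).$$
Since $\tau$ is faithful, the $2m$-th root of the right side tends to $\|\sum_{g\in S_1}\lambda_g\|=2\sqrt\rho$ as $m\to\infty$. So $R=2\sqrt\rho\cosh\eta$ for some $\eta\ge0$.

The spectrum of $h$ lies in $[-R,R]$, so (14) and functional calculus give $\|\chi_l\|_{\mathrm C^*_{p,q}}\le2(l+1)\rho^{l/2}e^{l\eta}$. Now let $0<r<\rho^{-1/p}$ if $p<\infty$, and $r=1$ if $p=\infty$. Then $\varphi_r\in\ell^p(F)$, because for $p<\infty$ we have $\sum_{l\ge1}|S_l|r^{pl}=\sum_{l\ge1}2k\rho^{l-1}r^{pl}$ and $\rho r^p<1$. Proposition 3 gives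
$$\|\chi_l\|_{\mathrm C^*_{p,q}}\ge\sum_{g\in S_l}\varphi_r(g)=|S_l|r^l\ge(\rho r)^l,$$
as $|S_l|=(\rho+1)\rho^{l-1}\geq\rho^l$ for $l\ge1$. Comparing the two estimates, taking $l$-th roots and letting $l\to\infty$, we get $\rho r\le\rho^{1/2}e^\eta$. With $r\uparrow\rho^{-1/p}$ if $p<\infty$, and directly if $p=\infty$, this becomes $e^\eta\ge\rho^{1/2-1/p}\ge1$. Since $\cosh$ increases on $[0,\infty)$,
$$R=\sqrt\rho\,(e^\eta+e^{-\eta})\ge\sqrt\rho\,\big(\rho^{1/2-1/p}+\rho^{1/p-1/2}\big)=\beta_p .$$

**Step 4: norms of spheres from above, to make a resolvent series converge.** By (11), (14) and functional calculus in the minimal tensor product, $\|\chi_l\|_{\min}\le2(l+1)\rho^{l/2}e^{l\theta}$. Also $\|\chi_l\|_\infty,\|\chi_l\|_1\le|S_l|=(1+\rho^{-1})\rho^l\le2\rho^l$ for $l\ge1$. By (4) and (5),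
$$\|\chi_l\|_{\mathrm C^*_{p,q}}\le\big(2(l+1)\rho^{l/2}e^{l\theta}\big)^{2/p}\big(2\rho^l\big)^{1-2/p}\le2(l+1)\rho^{l/q}e^{l\theta}, \tag{15}$$
where the exponent of $\rho$ is $\frac lp+l-\frac{2l}p=\frac lq$. For $l=0$ the bound $\|\chi_0\|_{\mathrm C^*_{p,q}}\le2$ is clear.

**Step 5: the upper bound $\|h\|_{\mathrm C^*_{p,q}}\le\beta_p+\varepsilon$, by inverting $\mu\chi_0-h$.** Put $w_0=\rho^{-1/q}e^{-\theta}$. As $1/q\ge1/2$, we have $w_0<\rho^{-1/2}$. The function $w\mapsto w^{-1}+\rho w$ is strictly decreasing on $(0,w_0]$, tends to $\infty$ at $0$, and at $w_0$ has the value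
$$b=\rho^{1/q}e^\theta+\rho^{1/p}e^{-\theta}.$$
Let $\mu\in\mathbb R$ with $|\mu|>b$. Then $\mu=w^{-1}+\rho w$ for some real $w$ with $0<|w|<w_0$ (with the sign of $\mu$). By (15) the series $G=\sum_{l\ge0}w^l\chi_l$ converges absolutely in $A\otimes_{\mathrm C^*_{p,q}}B$, because $|w|\rho^{1/q}e^\theta<1$. By (12),
$$hG=\chi_1+w(\chi_2+2k\chi_0)+\sum_{l\ge2}w^l(\chi_{l+1}+\rho\chi_{l-1}),$$
and collecting coefficients,
$$(\mu\chi_0-h)G=(\mu-2kw)\chi_0+(\mu w-1-\rho w^2)\chi_1+\sum_{l\ge2}(\mu w^l-w^{l-1}-\rho w^{l+1})\chi_l .$$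
All coefficients with $l\ge1$ equal $w^l(\mu-w^{-1}-\rho w)=0$, and $\mu-2kw=w^{-1}+\rho w-(\rho+1)w=w^{-1}-w$. So
$$(\mu\chi_0-h)G=(w^{-1}-w)\chi_0 .$$
Since $|w|<\rho^{-1/2}<1$, the factor $w^{-1}-w$ is not $0$. As each $\chi_l=P_l(h)$, $G$ commutes with $h$. Hence $\mu\chi_0-h$ is invertible in the corner. So the spectrum of the self-adjoint element $h$ lies in $[-b,b]$, and
$$\|h\|_{\mathrm C^*_{p,q}}\le b\le\rho^{1/q}+\rho^{1/p}+\rho^{1/q}(e^\theta-1)\le\beta_p+\rho(e^\theta-1)\le\beta_p+\varepsilon .$$
The elements $x_j,y_j$ were chosen in Step 1, before $p$, so both bounds hold for all $p\in[2,\infty]$ at once. This proves Theorem 3. $\square$
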